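# Blocking connecting curves in homogeneous spaces

## 1. Segments on a torus

Let $G$ be a connected Lie group with Lie algebra $\mathfrak g$ and exponential map $\exp:\mathfrak g\to G$. We start with three definitions and then look at the one case in which everything can be seen at once.

**Definition (lattice).** A lattice $\Gamma\subset G$ is a discrete subgroup such that $G/\Gamma$ carries a nonzero finite $G$-invariant measure. It is uniform if $G/\Gamma$ is compact, and nonuniform otherwise; both kinds are allowed here.

In $\mathbb R^n$ a discrete subgroup is the $\mathbb Z$-span of linearly independent vectors, and it is a lattice exactly when there are $n$ of them. Put $M=G/\Gamma$, and let $G$ act on $M$ by left multiplication, written $g\cdot m$.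

**Definition (connecting curves).** For $m_1,m_2\in M$ let $C_{m_1,m_2}$ be the set of parameterized curves $c(t)=\exp(tx)\cdot m_1$, $0\le t\le1$, with $x\in\mathfrak g$, $x\ne0$, such that $c(0)=m_1$ and $c(1)=m_2$.

These are orbit segments of one-parameter subgroups. The stabilizer of $g\Gamma$ is the discrete group $g\Gamma g^{-1}$, so the velocity of such a curve never vanishes: it is an immersion, and in particular it is not constant. The case $m_1=m_2$ is allowed; then the curves are loops.

**Definition (blocking).** A pair $m_1,m_2$ can be blocked if there is a finite set $B\subset M\setminus\{m_1,m_2\}$ such that every $c\in C_{m_1,m_2}$ satisfies $c([0,1])\cap B\ne\emptyset$. The space $M$ is blockable if every pair of points of $M$ can be blocked.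

For example, on the circle $\mathbb R/\mathbb Z$ take $m_1=0$ and $m_2=d$ with $0<d<1$. The connecting curves are $t\mapsto t(d+k)$, $k\in\mathbb Z$. There are infinitely many, but their midpoints $\frac12(d+k)$ take only two values modulo $1$, namely $\frac d2$ and $\frac{d+1}2$, and neither equals $0$ or $d$. So two points block. The same trick works on every torus.

**Proposition 1.1.** Let $G$ be abelian and $n=\dim G\ge1$. Then $M=\mathbb R^n/\Lambda$ for a lattice $\Lambda\subset\mathbb R^n$. Every pair $m_1\ne m_2$ is blocked by at most $2^n$ points, and every pair $(m,m)$ is blocked by $2^n-1$ points.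

*Proof.* The universal cover of $G$ is $\mathbb R^n$, and the preimage $\Lambda$ of $\Gamma$ in it is discrete with $\mathbb R^n/\Lambda=G/\Gamma$ of finite volume, hence a lattice. The connecting curves are the images of straight segments. By translation let $m_1=0$ and $m_2=d+\Lambda$. The curves are $t\mapsto t(d+\lambda)$ with $\lambda\in\Lambda$ and $d+\lambda\ne0$.

Suppose $d\notin\Lambda$. Let $B=\{\frac12(d+\lambda)+\Lambda:\lambda\in\Lambda\}$. The class of $\frac12(d+\lambda)$ modulo $\Lambda$ depends only on $\lambda$ modulo $2\Lambda$, so $|B|\le2^n$, and all midpoints lie in $B$. If $\frac12(d+\lambda)\in\Lambda$, or if $\frac12(d+\lambda)-d=\frac12(\lambda-d)\in\Lambda$, then $d\in\Lambda$, which is false. So $B$ avoids $m_1$ and $m_2$.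

Suppose $d\in\Lambda$; we may take $d=0$. Now a midpoint can be the forbidden point $0$, so we halve more than once. Let $B=\{\frac12\lambda+\Lambda:\lambda\in\Lambda\setminus2\Lambda\}$. It has $2^n-1$ points, none equal to $0$. A nonzero element of $\Lambda$ has the form $2^k\lambda'$ with $k\ge0$ and $\lambda'\in\Lambda\setminus2\Lambda$, and its curve passes through $\frac12\lambda'$ at $t=2^{-k-1}$. $\square$

If $n=0$ there are no connecting curves and nothing to block. So $M$ is blockable whenever $G$ is abelian. What changes when $G$ is not abelian? For $m_i=g_i\Gamma$ the curves correspond to the nonzero $x$ with $\exp x\in g_2\Gamma g_1^{-1}$, and the midpoint is $\exp(\frac x2)\cdot m_1$. On the torus these $x$ form a translate of a lattice, and halving sends it into finitely many classes modulo that lattice. In a nonabelian group neither half of that sentence has to survive.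

## 2. Two pairs in a Heisenberg nilmanifold

Let $N_3=\mathbb R^3$ with the product
$$(a,b,c)*(a',b',c')=\bigl(a+a',\,b+b',\,c+c'+\tfrac12(ab'-a'b)\bigr).$$
Since $tv*t'v=(t+t')v$, the one-parameter subgroups are $t\mapsto tv$, so $\exp$ is the identity map in these coordinates. Let
$$\Gamma=\{(a,b,c):a,b\in\mathbb Z,\ c\in\tfrac12ab+\mathbb Z\}.$$
It is closed under products, because $\frac12ab+\frac12a'b'+\frac12(ab'-a'b)=\frac12(a+a')(b+b')-a'b$, and under inverses $v\mapsto-v$. It is discrete. Multiplying on the right by elements of $\Gamma$ we can bring the first two coordinates into $[0,1)$ and then the third, so $M=N_3/\Gamma$ is compact. Lebesgue measure is invariant, so $\Gamma$ is a lattice. Let $o$ be the class of the identity.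

First consider the pair $(o,o)$. The sensible first attempt is to repeat the midpoint argument, and here it succeeds. The loops are $t\mapsto tv\cdot o$ with $0\ne v\in\Gamma$. The set $\Delta=\{(\frac a2,\frac b2,\frac c8):a,b,c\in\mathbb Z\}$ is a discrete subgroup of $N_3$, it contains $\Gamma$, and it contains $\frac12v$ for every $v\in\Gamma$. Every coset of $\Gamma$ in $\Delta$ has a representative in $[0,1)^3$, so $\Delta/\Gamma$ is finite. Write $v=2^kv'$ with $v'\in\Gamma$ and $k$ maximal, which is possible since $\Gamma$ is discrete. Then $\frac12v'\in\Delta\setminus\Gamma$, and the loop of $v$ passes through $\frac12v'\cdot o\ne o$ at $t=2^{-k-1}$. So the finite set $(\Delta/\Gamma)\setminus\{o\}$ blocks $(o,o)$.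

Now move the second point. Let $0<s<1$ be irrational and $m=(s,0,0)\cdot o$. Since $(0,k,0)\in\Gamma$ for $k\in\mathbb Z$, the vectors
$$v_k=(s,0,0)*(0,k,0)=(s,k,\tfrac12sk)$$
give connecting curves $c_k(t)=tv_k\cdot o$ from $o$ to $m$. Suppose $c_k(t)=c_{k'}(t')$ with $t,t'\in(0,1)$. Then $(-tv_k)*(t'v_{k'})\in\Gamma$. Its first coordinate is $(t'-t)s$, an integer of absolute value less than $1$, so $t=t'$. Put $r=ts$ and $j=k'-k$. A direct computation gives
$$(-tv_k)*(tv_{k'})=\Bigl(0,\ \frac rs\,j,\ \frac rs\cdot\frac{s-r}2\,j\Bigr).$$
If this is in $\Gamma$, its last two coordinates are integers. If $j\neq0$, then $\rho=\frac rs$ is rational and nonzero, then $s-r$ is rational, and then $s=(s-r)/(1-\rho)$ is rational, a contradiction. So $j=0$.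

Taking $t=\frac12$ we see exactly where midpoints fail: the midpoints of the $c_k$ are pairwise distinct in $M$. But we have proved more. A point of $M\setminus\{o,m\}$ lies on at most one of the infinitely many curves $c_k$, so no finite set blocks $(o,m)$.

Two things made this work. A candidate blocking point $b$ can be hit only at one value $r$ of the first coordinate, because $s<1$. And at that $r$, two curves meet in $b$ only if a certain linear operator, here $\frac rs$ times a unipotent matrix, sends an integer vector to an integer vector. Sections 5 and 6 turn these into lemmas. Before that, Section 4 treats groups in which a quite different mechanism is at work.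

## 3. Statements and two reductions

The question, whether blockability characterizes tori, is posed as a conjecture in Eugene Gutkin, "Connection blocking in homogeneous spaces and nilmanifolds", arXiv:1211.7291 (2012). The answer is yes.

**Theorem 3.1.** Let $G$ be a connected Lie group, $\Gamma\subset G$ a lattice, and $M=G/\Gamma$. Then $M$ is blockable if and only if $G$ is abelian. If $G$ is not abelian, then for every $m_1\in M$ there is $m_2\in M$ such that $(m_1,m_2)$ cannot be blocked.

Two supplements will also be proved; Theorem 3.1 does not depend on them.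

**Theorem 3.2.** Let $G$ be abelian and $n=\dim G\ge1$, so $M=\mathbb R^n/\Lambda$. Every pair $m_1\ne m_2$ is blocked by at most $2^n$ points, and every pair $(m,m)$ by $2^n-1$ points. The minimal size of a blocking set for $(m,m)$ is exactly $2^n-1$. There are pairs $m_1\ne m_2$ for which the minimal size is exactly $2^n$.

**Theorem 3.3.** Let $\Gamma$ be any discrete subgroup of the connected Lie group $G$. Every pair in $G/\Gamma$ can be blocked by a countable set $B\subset M\setminus\{m_1,m_2\}$ if and only if no $\operatorname{ad}x$ $(x\in\mathfrak g)$ has a nonzero purely imaginary eigenvalue.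

Here and below, eigenvalues are complex eigenvalues. In Theorem 3.1 it is the group that must be abelian; the diffeomorphism type of $M$ is not enough. Let $A=\begin{pmatrix}0&-2\pi\\2\pi&0\end{pmatrix}$, and let $G=\mathbb R\ltimes_A\mathbb R^2$ have the product $(r,y)(r',y')=(r+r',\,y+e^{rA}y')$. Since $e^A=1$, the set $\Gamma=\mathbb Z\times\mathbb Z^2$ is a subgroup, and $(r,y)(k,\ell)=(r+k,\,y+e^{rA}\ell)$. The map $(r,y)\mapsto(r,e^{-rA}y)$ turns this right action of $\Gamma$ into translation by $(k,\ell)$. So $M$ is diffeomorphic to $\mathbb R^3/\mathbb Z^3$, yet $G$ is not abelian.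

We use two reductions throughout. Let $q:G\to M$ be the projection and $o=q(e)$.

**Translation.** For $h\in G$ we have $h\exp(tx)h^{-1}=\exp(t\operatorname{Ad}_hx)$. So $h$ maps $C_{o,m}$ onto $C_{h\cdot o,\,h\cdot m}$, and if $(o,m)$ cannot be blocked, neither can $(h\cdot o,h\cdot m)$. Since $G$ is transitive on $M$, one unblockable pair of the form $(o,m)$ gives every $m_1\in M$ an unblockable partner.

**Covering.** Let $\pi:\tilde G\to G$ be the universal cover. Replacing $(G,\Gamma)$ by $(\tilde G,\pi^{-1}(\Gamma))$ changes neither $M$ nor the connecting curves. The group $\pi^{-1}(\Gamma)$ is discrete because $\pi$ is a local homeomorphism, and it is a lattice if $\Gamma$ is, since the quotient is the same space with the same invariant measure.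

One direction of Theorem 3.1 is Proposition 1.1. It remains to find one unblockable pair $(o,m)$ for each nonabelian $G$.

## 4. Imaginary eigenvalues and focusing

Let $G=SO(3)$, $\Gamma=\{e\}$, and $\mathfrak g=\mathbb R^3$ with the cross product, so that $\exp x$ is the rotation about $x$ by the angle $|x|$. Every $x$ with $|x|=2\pi$ gives a loop from $e$ to $e$, so the loops come in a two-parameter family. A rotation $b\ne e$ has a unique axis, so it lies on the loops of only two such $x$, and these are opposite vectors. Hence even a countable set cannot block the pair $(e,e)$. Here $\operatorname{ad}x$ has eigenvalues $0,\pm2\pi i$. The mechanism is that conjugation moves $x$ without moving the endpoint $\exp x$, and this needs only one imaginary eigenvalue.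

**Proposition 4.1.** Let $\Gamma$ be a discrete subgroup of $G$. If some $\operatorname{ad}x$ has a nonzero purely imaginary eigenvalue, then some pair $(o,m)$ cannot be blocked, not even by a countable set.

*Proof.*

**Step 1: a direction that $\exp x$ fixes.** We look for $y$ such that conjugation by $\exp(\sigma y)$ fixes $\exp x$ but moves the points $\exp(tx)$, $0<t<1$. Rescale $x$ so that $2\pi i$ is an eigenvalue of $\operatorname{ad}x$, with eigenvector $a+ib$, $a,b\in\mathfrak g$. Comparing real and imaginary parts of $[x,a+ib]=2\pi i(a+ib)$ gives
$$[x,a]=-2\pi b,\qquad[x,b]=2\pi a .$$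
The vectors $a,b$ are linearly independent: otherwise $a+ib$ would be a complex multiple of a real vector, and the eigenvalue would be real. Put $V=\operatorname{span}(a,b)$ and $y=b$. Differentiating in $\tau$ one checks
$$e^{\tau\operatorname{ad}x}y=\cos(2\pi\tau)\,b+\sin(2\pi\tau)\,a .$$
Hence $e^{\operatorname{ad}x}y=y$, while $e^{-t\operatorname{ad}x}y-y$ is a nonzero element of $V$ for $0<t<1$. Moreover $x\notin V$, because $\operatorname{ad}x$ is injective on $V$ while $[x,x]=0$ and $x\ne0$.

**Step 2: a one-parameter family of connecting curves.** Define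
$$F(\sigma,t)=\exp(\sigma y)\exp(tx)\exp(-\sigma y)=\exp\bigl(t\operatorname{Ad}_{\exp\sigma y}x\bigr),\qquad\sigma\in\mathbb R .$$
Since $\operatorname{Ad}_{\exp x}y=e^{\operatorname{ad}x}y=y$, the element $\exp x$ commutes with $\exp(\sigma y)$, so $F(\sigma,1)=\exp x$ for all $\sigma$. Hence every $c_\sigma(t)=F(\sigma,t)\cdot o$ is a connecting curve from $o$ to $m:=\exp(x)\cdot o$.

**Step 3: the family is an immersion.** This shows that a single point is met only countably often. Write $g=\exp(\sigma y)$ and $h=\exp(tx)$. Then $\partial_\sigma(ghg^{-1})=g\,y\,hg^{-1}-gh\,y\,g^{-1}$, and multiplying by $gh^{-1}g^{-1}$ on the left we get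
$$F^{-1}\partial_\sigma F=\operatorname{Ad}_{\exp\sigma y}\bigl(e^{-t\operatorname{ad}x}y-y\bigr),\qquad F^{-1}\partial_tF=\operatorname{Ad}_{\exp\sigma y}x .$$
For $0<t<1$ these are linearly independent: after removing the invertible $\operatorname{Ad}_{\exp\sigma y}$, the first is a nonzero element of $V$ and the second is $x\notin V$. So $F$ is an immersion on $\mathbb R\times(0,1)$. It is locally injective there, each of its fibers in $\mathbb R\times(0,1)$ is discrete, and a discrete subset of the plane is countable.

**Step 4: counting.** Let $B\subset M\setminus\{o,m\}$ be countable. Then $q^{-1}(B)$ is a countable union of cosets of the countable group $\Gamma$, hence countable. So $F^{-1}(q^{-1}(B))\cap(\mathbb R\times(0,1))$ is countable. Choose $\sigma$ that is not the first coordinate of any of its points. Then $c_\sigma$ misses $B$ for all $t\in(0,1)$, and its endpoints $o,m$ are not in $B$. $\square$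

**Lemma 4.2.** If no $\operatorname{ad}x$ has a nonzero purely imaginary eigenvalue, then $\mathfrak g$ is solvable.

*Proof.* Otherwise $\mathfrak g$ contains a semisimple Levi subalgebra $\mathfrak s\neq0$. Let $\mathfrak s=\mathfrak k+\mathfrak p$ be a Cartan decomposition, with $\mathfrak k=\mathfrak s$ if $\mathfrak s$ is compact. Then $\mathfrak k\ne0$, since $\mathfrak k=0$ would give $\mathfrak s=[\mathfrak s,\mathfrak s]=[\mathfrak p,\mathfrak p]\subset\mathfrak k=0$. Let $0\ne x\in\mathfrak k$. The operator $\operatorname{ad}_{\mathfrak s}x$ is nonzero, because $\mathfrak s$ has no center, and it is skew-symmetric for the inner product on $\mathfrak s$ obtained from the Killing form by changing its sign on $\mathfrak k$. A nonzero real skew-symmetric operator has a nonzero purely imaginary eigenvalue. Since $\operatorname{ad}_{\mathfrak s}x$ is the restriction of $\operatorname{ad}_{\mathfrak g}x$ to an invariant subspace, this is a contradiction. $\square$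

Could a better family of curves handle all nonabelian groups this way? No. Theorem 3.3, which we can now prove, says that this approach stops exactly when the imaginary eigenvalues are gone.

*Proof of Theorem 3.3.* If some $\operatorname{ad}x$ has a nonzero purely imaginary eigenvalue, Proposition 4.1 gives a pair that no countable set blocks.

Otherwise recall that the differential of $\exp$ at $x$ is $dL_{\exp x}\circ\frac{1-e^{-\operatorname{ad}x}}{\operatorname{ad}x}$. The eigenvalues of the second factor are $\frac{1-e^{-\alpha}}{\alpha}$ (read as $1$ if $\alpha=0$), where $\alpha$ runs over the eigenvalues of $\operatorname{ad}x$. They vanish only for $\alpha\in2\pi i\mathbb Z\setminus\{0\}$, which is excluded. So $\exp$ is a local diffeomorphism, and its fibers are discrete, hence countable. For $m_i=g_i\Gamma$ the curves in $C_{m_1,m_2}$ come from the nonzero $x$ with $\exp x$ in the countable set $g_2\Gamma g_1^{-1}$. So $C_{m_1,m_2}$ is countable. Each of its curves is an immersion of $[0,1]$, hence meets $\{m_1,m_2\}$ for only finitely many $t$. Choosing on each curve a point different from $m_1,m_2$ gives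 a countable blocking set. $\square$

So for the remaining groups, which are solvable, only countably many curves join two points. One must use that $B$ is finite, and the model is the computation in Section 2.

## 5. Curves in a one-parameter extension of a vector lattice

**Setting.** Let $\Gamma$ be a discrete subgroup of the connected Lie group $G$. Let $V$ be a real vector space of dimension $d\ge1$ and $A\in\operatorname{End}(V)$ with no nonzero purely imaginary eigenvalue. Let $H=\mathbb R\ltimes_AV$ with product
$$(r,y)(r',y')=(r+r',\,y+e^{rA}y').$$
Let $\iota:H\to G$ be an injective continuous (hence smooth) homomorphism such that $\Lambda:=\{v\in V:\iota(0,v)\in\Gamma\}$ is a lattice in $V$. Put $\Gamma_H=\iota^{-1}(\Gamma)$, let $p:H\to\mathbb R$ be the projection, and write $\Lambda_{\mathbb Q}=\mathbb Q\Lambda$.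

Nothing is assumed about $\Gamma$ in the direction of $\mathbb R$: only the part in $V$ must be a lattice. In Section 2 we had $V=\{(0,b,c)\}$, $A(0,1,0)=(0,0,1)$, $A(0,0,1)=0$ and $\iota(r,v)=v*(r,0,0)$. Another example to keep in mind is $G=H=\mathbb R\ltimes_A\mathbb R^2$ with $e^A=\begin{pmatrix}2&1\\1&1\end{pmatrix}$ and $\Gamma=\mathbb Z\ltimes\mathbb Z^2$. The matrix is symmetric and positive definite, so it has a real logarithm $A$, and the eigenvalues of $A$ are $\pm\log\frac{3+\sqrt5}2$.

**Lemma 5.1.** $\Gamma_H$ is discrete in $H$, and $p(\Gamma_H)=c\mathbb Z$ for some $c\ge0$.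

*Proof.* The map $\iota|_{\Gamma_H}:\Gamma_H\to\Gamma$ is continuous and injective, and $\Gamma$ is discrete. So for $\gamma\in\Gamma_H$ the set $\{\gamma\}$ is the preimage of the open set $\{\iota(\gamma)\}\subset\Gamma$ and is open in $\Gamma_H$. Being a discrete subgroup, $\Gamma_H$ is closed and meets every compact set in a finite set.

Suppose the subgroup $p(\Gamma_H)$ of $\mathbb R$ is not discrete. Then there are $(r_j,y_j)\in\Gamma_H$ with $r_j\to0$ and the $r_j$ distinct. For $\lambda_j\in\Lambda$ the element
$$(r_j,y_j)(0,\lambda_j)=\bigl(r_j,\ e^{r_jA}(e^{-r_jA}y_j+\lambda_j)\bigr)$$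
is again in $\Gamma_H$. As $\Lambda$ is a lattice, we can choose $\lambda_j$ so that $e^{-r_jA}y_j+\lambda_j$ stays in a fixed compact set. So infinitely many elements of $\Gamma_H$ lie in a compact set, a contradiction. A discrete subgroup of $\mathbb R$ is $c\mathbb Z$ with $c\ge0$. $\square$

Put $c_0=c$ if $c>0$ and $c_0=1$ if $c=0$. Define
$$\psi(r)=\int_0^re^{uA}\,du,\qquad\chi(r)=\int_0^re^{-uA}\,du=e^{-rA}\psi(r).$$
All these operators commute. On the generalized $\alpha$-eigenspace of $A$ their eigenvalues are $\frac{e^{r\alpha}-1}\alpha$ and $\frac{1-e^{-r\alpha}}\alpha$ (both equal to $r$ if $\alpha=0$). For real $r\ne0$ they vanish only if $\alpha$ is nonzero and purely imaginary. So $\psi(r)$ and $\chi(r)$ are invertible for real $r\neq0$.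

**Lemma 5.2.** Let $0<s<c_0$ and $z\in V$. If $(o,\iota(s,z)\cdot o)$ can be blocked by a finite set, then there is $r\in(0,s)$ with
$$\chi(r)\chi(s)^{-1}\Lambda_{\mathbb Q}\subset\Lambda_{\mathbb Q}. \tag{1}$$

*Proof.*

**Step 1: connecting curves indexed by $\Lambda$.** In $H$ we have $\exp(t(\theta,v))=\bigl(t\theta,\int_0^te^{u\theta A}v\,du\bigr)$: the right side has derivative $(\theta,v)$ at $t=0$, and it is a one-parameter subgroup because
$$\int_0^te^{u\theta A}v\,du+e^{t\theta A}\int_0^{t'}e^{u\theta A}v\,du=\int_0^{t+t'}e^{u\theta A}v\,du .$$
For $\lambda\in\Lambda$ let $\xi_\lambda=\bigl(s,\ s\psi(s)^{-1}(z+e^{sA}\lambda)\bigr)\ne0$. Since $\int_0^te^{usA}\,du=\frac1s\psi(ts)$,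
$$\exp(t\xi_\lambda)=\bigl(ts,\ \psi(ts)\psi(s)^{-1}(z+e^{sA}\lambda)\bigr),\qquad\exp(\xi_\lambda)=(s,\,z+e^{sA}\lambda)=(s,z)(0,\lambda). \tag{2}$$
As $\iota$ is injective, so is $d\iota$, and $d\iota(\xi_\lambda)\ne0$. Since $\iota(0,\lambda)\in\Gamma$, the curve $c_\lambda(t)=\iota(\exp t\xi_\lambda)\cdot o=\exp_G(t\,d\iota(\xi_\lambda))\cdot o$ is a connecting curve from $o$ to $\iota(s,z)\cdot o$.

**Step 2: a blocking point is hit at one value of $ts$ only.** Let $B$ be a finite blocking set. For each $\lambda\in\Lambda$ there are $b\in B$ and $t\in(0,1)$ with $c_\lambda(t)=b$; here $t\ne0,1$ because $B$ avoids the endpoints. For $b\in B$ let $\Lambda_b$ be the set of $\lambda$ whose curve meets $b$ in this way. If $\iota(h)\cdot o=\iota(h')\cdot o$, then $h^{-1}h'\in\Gamma_H$. So the set $\{h\in H:\iota(h)\cdot o=b\}$ is empty or a coset $h_b\Gamma_H$. The set $p(h_b\Gamma_H)=p(h_b)+c\mathbb Z$ meets $(0,s)$ in at most one number, because $s<c$ or $c=0$. So if $\Lambda_b\ne\emptyset$, all $\lambda\in\Lambda_b$ hit $b$ at the same value $ts=r_b\in(0,s)$. Write $r=r_b$.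

**Step 3: two curves through the same point.** Let $\lambda,\lambda'\in\Lambda_b$. By (2) the elements $(r,y)$ and $(r,y')$ with
$$y=\psi(r)\psi(s)^{-1}(z+e^{sA}\lambda),\qquad y'=\psi(r)\psi(s)^{-1}(z+e^{sA}\lambda')$$
lie in the same coset $h_b\Gamma_H$. Hence $(r,y)^{-1}(r,y')=(0,e^{-rA}(y'-y))\in\Gamma_H$. That is,
$$T_b(\lambda'-\lambda)\in\Lambda,\qquad T_b=e^{-rA}\psi(r)\,\psi(s)^{-1}e^{sA}=\chi(r)\chi(s)^{-1}.$$

**Step 4: finitely many points must cover the whole lattice.** We have $\Lambda=\bigcup_{b\in B}\Lambda_b$, and each nonempty $\Lambda_b$ lies in a coset of the subgroup $L_b=\{\lambda\in\Lambda:T_b\lambda\in\Lambda\}$. A coset of a subgroup of rank less than $d$ lies in an affine hyperplane, so in $\Lambda\cong\mathbb Z^d$ it has $O(R^{d-1})$ points in a ball of radius $R$. Finitely many such cosets cannot cover $\Lambda$, which has at least a constant times $R^d$ points there. So some $L_b$ belonging to a nonempty $\Lambda_b$ has rank $d$. Then $\mathbb QL_b=\Lambda_{\mathbb Q}$ and $T_b\Lambda_{\mathbb Q}=T_b\,\mathbb QL_b\subset\Lambda_{\mathbb Q}$, which is (1) with $r=r_b$. $\square$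

To find an unblockable pair, we must find $s\in(0,c_0)$ for which no $r\in(0,s)$ satisfies (1). Two kinds of $A$ suffice.

## 6. When no intermediate time is rational

The first kind of $A$ is the Heisenberg block of Section 2, up to a sign.

**Lemma 6.1.** In the setting of Section 5 suppose $V=\operatorname{span}(Y,Z)$ is $2$-dimensional, $AY=-Z$, $AZ=0$, and $\Lambda_{\mathbb Q}=\mathbb QY+\mathbb QZ$. Then for every irrational $s\in(0,c_0)$ and every $z\in V$, the pair $(o,\iota(s,z)\cdot o)$ cannot be blocked.

*Proof.* Here $A^2=0$, so $\chi(r)=\int_0^r(1-uA)\,du=r\bigl(1-\frac r2A\bigr)$ and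
$$T=\chi(r)\chi(s)^{-1}=\frac rs\Bigl(1-\frac r2A\Bigr)\Bigl(1+\frac s2A\Bigr)=\frac rs\Bigl(1+\frac{s-r}2A\Bigr).$$
Suppose $T\Lambda_{\mathbb Q}\subset\Lambda_{\mathbb Q}$ with $0<r<s$. Then $TZ=\frac rsZ$ gives $\frac rs\in\mathbb Q$, and $TY=\frac rs\bigl(Y-\frac{s-r}2Z\bigr)$ gives $s-r\in\mathbb Q$. So $s=(s-r)/(1-\frac rs)\in\mathbb Q$. For irrational $s$, condition (1) fails for all $r\in(0,s)$, and Lemma 5.2 applies. $\square$

The second kind is an $A$ with two distinct eigenvalues, and there one cannot expect such a clean description of the good values of $s$. Take the example $e^A=E=\begin{pmatrix}2&1\\1&1\end{pmatrix}$, $\Gamma=\mathbb Z\ltimes\mathbb Z^2$, where $c_0=1$. On eigenvectors,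
$$\chi(\tfrac s2)\chi(s)^{-1}=\bigl(1+e^{-\frac s2A}\bigr)^{-1},$$
because $\frac{1-e^{-\alpha s/2}}{1-e^{-\alpha s}}=\frac1{1+e^{-\alpha s/2}}$. So (1) holds with $r=\frac s2$ whenever $e^{\frac s2A}$ is a rational matrix, and this does happen for some $s<1$. Let $\varepsilon=\frac{3+\sqrt5}2$ be the larger eigenvalue of $E$. Then $\frac{9+8\varepsilon}{19}=\frac{21+4\sqrt5}{19}=:\eta$ and $\frac{9+8\varepsilon^{-1}}{19}=\frac{21-4\sqrt5}{19}$, and the product of the two is $\frac{441-80}{361}=1$. Since $1<\eta<1.58<1.61<\varepsilon^{1/2}$, the number $\frac s2:=\log\eta/\log\varepsilon$ lies in $(0,\frac12)$, and $e^{\frac s2A}=\frac1{19}(9+8E)$, since both sides have the eigenvalues $\eta,\eta^{-1}$ on the eigenvectors of $E$. For this $s$ Lemma 5.2 tells us nothing.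

The way out is not to inspect a single $s$. There are only countably many rational operators. If uncountably many $s$ were bad, one fixed operator $Q$ would serve for uncountably many of them, and then the two eigenvalues give two analytic equations in the two unknowns $r,s$ with too many solutions.

**Lemma 6.2.** In the setting of Section 5 suppose in addition that $A$ has two distinct eigenvalues $\alpha\ne\beta$. Then for all but countably many $s\in(0,c_0)$ and every $z\in V$, the pair $(o,\iota(s,z)\cdot o)$ cannot be blocked.

*Proof.* Let $S_0$ be the set of $s\in(0,c_0)$ for which some $r=r(s)\in(0,s)$ satisfies (1). By Lemma 5.2 it suffices to show that $S_0$ is countable. Suppose it is uncountable.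

**Step 1: fix the rational operator.** Each $\chi(r(s))\chi(s)^{-1}$, $s\in S_0$, lies in the set $\operatorname{End}(\Lambda_{\mathbb Q})$, which is countable. So there are a fixed $Q$ and an uncountable $S\subset S_0$ with $\chi(r(s))=Q\chi(s)$ for all $s\in S$.

**Step 2: reduce to two scalar equations.** Put $f_\alpha(r)=\int_0^re^{-\alpha u}\,du$. This is an entire function, and $f_\alpha(r)\ne0$ for real $r\ne0$, because $f_\alpha(r)$ is an eigenvalue of the invertible operator $\chi(r)$. Define $f_\beta$ likewise. Let $w\in V\otimes\mathbb C$ be an eigenvector of $A$ for $\alpha$. Applying $\chi(r(s))=Q\chi(s)$ to $w$ gives $f_\alpha(r(s))w=f_\alpha(s)Qw$. So $Qw=q_\alpha w$ with $q_\alpha=f_\alpha(r(s))/f_\alpha(s)\ne0$, and $q_\alpha$ does not depend on $s\in S$. The same holds for $\beta$. Thus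
$$f_\alpha(r)=q_\alpha f_\alpha(s),\qquad f_\beta(r)=q_\beta f_\beta(s)\qquad\text{on }E=\{(r(s),s):s\in S\}. \tag{3}$$

**Step 3: pass from infinitely many solutions to an analytic family.** The points of $E$ that are isolated in $E$ form a countable set, since the plane has a countable base. As $E$ is uncountable, it contains one of its own accumulation points $(r^*,s^*)$, and $0<r^*<s^*$. We have $\partial_r\bigl(f_\alpha(r)-q_\alpha f_\alpha(s)\bigr)=e^{-\alpha r}\ne0$. By the holomorphic implicit function theorem the first equation in (3) is equivalent near $(r^*,s^*)$ to $r=R(s)$ with $R$ holomorphic near $s^*$. Points of $E\setminus\{(r^*,s^*)\}$ tending to $(r^*,s^*)$ therefore have the form $(R(s_j),s_j)$ with $s_j\to s^*$, and $s_j\ne s^*$ because $E$ is the graph of a function of $s$. The holomorphic function $f_\beta(R(s))-q_\beta f_\beta(s)$ vanishes at the $s_j$, hence identically near $s^*$. So both equations hold along $r=R(s)$.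

**Step 4: the family must be a translation, and that is impossible.** Differentiating both identities,
$$R'e^{-\alpha R}=q_\alpha e^{-\alpha s},\qquad R'e^{-\beta R}=q_\beta e^{-\beta s}.$$
All terms on the right are nonzero. Dividing, we see that $e^{(\beta-\alpha)(R(s)-s)}$ is constant. Its derivative is $(\beta-\alpha)(R'-1)$ times itself, and $\alpha\ne\beta$, so $R'=1$ and $R(s)=s+\kappa$ with $\kappa=r^*-s^*<0$. Inserting this in the first differentiated identity gives $q_\alpha=e^{-\alpha\kappa}$. On the other hand, splitting the integral at $\kappa$,
$$f_\alpha(s+\kappa)=f_\alpha(\kappa)+e^{-\alpha\kappa}f_\alpha(s).$$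
Comparing with $f_\alpha(s+\kappa)=q_\alpha f_\alpha(s)$ we get $f_\alpha(\kappa)=0$. But $\kappa$ is real and nonzero, a contradiction. $\square$

## 7. Every nonabelian group contains a usable direction

We now prove the remaining direction of Theorem 3.1. Let $G$ be nonabelian with lattice $\Gamma$. By the covering reduction let $G$ be simply connected. If some $\operatorname{ad}x$ has a nonzero purely imaginary eigenvalue, Proposition 4.1 gives an unblockable pair $(o,m)$. So assume from now on that no $\operatorname{ad}x$ has such an eigenvalue. By Lemma 4.2, $\mathfrak g$ is solvable. Let $\mathfrak n$ be its nilradical, that is, its largest nilpotent ideal, and $N$ the analytic subgroup of $\mathfrak n$. We use these standard facts.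

1. $N$ is closed and simply connected, and $G/N$ is simply connected, since analytic normal subgroups of simply connected Lie groups have these properties. Also $[\mathfrak g,\mathfrak g]\subset\mathfrak n$, so $G/N$ is a vector group. The map $\exp:\mathfrak n\to N$ is a diffeomorphism.
2. (Mostow, *Factor spaces of solvable groups*, Ann. of Math. 60 (1954); Raghunathan, *Discrete Subgroups of Lie Groups*, Cor. 3.5.) If $G$ is a connected solvable Lie group, $N$ its maximal connected normal nilpotent subgroup and $\Gamma\subset G$ a lattice, then $N/(N\cap\Gamma)$ is compact.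
3. A group containing a lattice is unimodular. For connected $G$ this gives $\operatorname{tr}\operatorname{ad}x=0$ for all $x\in\mathfrak g$.

As an example for the nilradical, in $\mathbb R\ltimes_A\mathbb R^2$ with $e^A=\begin{pmatrix}2&1\\1&1\end{pmatrix}$ it is $\mathbb R^2$, while for the Heisenberg algebra it is the whole algebra. The first example shows how the case of abelian $N$ goes, and the second how the other case goes.

### Abelian nilradical: two eigenvalues

Suppose $N$ is abelian. Since $G$ is nonabelian, $\mathfrak n\ne\mathfrak g$. Pick $x\in\mathfrak g\setminus\mathfrak n$ and let $A=\operatorname{ad}x|_{\mathfrak n}$. Its eigenvalues are eigenvalues of $\operatorname{ad}x$, so none is nonzero and purely imaginary.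

**Step 1: $A$ has two distinct eigenvalues.** First, $A$ is not nilpotent; in particular $\mathfrak n\ne0$. Indeed $\mathfrak n'=\mathfrak n+\mathbb Rx$ is an ideal of $\mathfrak g$, as it contains $[\mathfrak g,\mathfrak g]$. Because $\mathfrak n$ is abelian, the lower central series of $\mathfrak n'$ is $\mathfrak n',A\mathfrak n,A^2\mathfrak n,\dots$. If $A$ were nilpotent, $\mathfrak n'$ would be a nilpotent ideal larger than $\mathfrak n$. Second, $\operatorname{tr}A=0$: since $\operatorname{ad}x$ maps $\mathfrak g$ into $\mathfrak n$, we have $\operatorname{tr}A=\operatorname{tr}\operatorname{ad}_{\mathfrak g}x=0$ by fact 3. Now $A$ has a nonzero eigenvalue, and its real part is nonzero. Since the real parts sum to $\operatorname{tr}A=0$, there is another eigenvalue with real part of the opposite sign.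

**Step 2: the setting of Section 5 holds with $V=\mathfrak n$.** Define $\iota:\mathbb R\ltimes_A\mathfrak n\to G$ by $\iota(r,v)=\exp(v)\exp(rx)$. Since $\exp(rx)\exp(v)\exp(-rx)=\exp(e^{rA}v)$ and $\mathfrak n$ is abelian,
$$\iota(r,v)\,\iota(r',v')=\exp(v)\exp(e^{rA}v')\exp((r+r')x)=\iota(r+r',\,v+e^{rA}v'),$$
so $\iota$ is a homomorphism. If $\exp(v)\exp(rx)=e$, then in the vector group $G/N$ the image of $rx$ is $0$. As $x\notin\mathfrak n$, this gives $r=0$, and then $v=0$ by fact 1. So $\iota$ is injective. Finally, $\exp:\mathfrak n\to N$ is an isomorphism of Lie groups, so $\Lambda=\{v\in\mathfrak n:\exp v\in\Gamma\}$ is discrete and cocompact in $\mathfrak n$ by fact 2; it is a lattice. Lemma 6.2 gives an unblockable pair $(o,m)$.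

### Nonabelian nilradical: a Heisenberg triple

Suppose $N$ is nonabelian. Let $\Gamma_N=\Gamma\cap N$, a discrete subgroup of $N$ with $N/\Gamma_N$ compact by fact 2. We look for $X,Y,Z\in\mathfrak n$ with $[Y,X]=Z$ central and with $\exp Y,\exp Z\in\Gamma$. The next three steps transfer commutation properties from $\Gamma_N$ to $\mathfrak n$.

**Step 1: if $\mathfrak k\subset\mathfrak n$ is a subalgebra with $\Gamma_N\subset\exp\mathfrak k$, then $\mathfrak k=\mathfrak n$.** Suppose $\mathfrak k\ne\mathfrak n$. First, $\mathfrak k+[\mathfrak n,\mathfrak n]\ne\mathfrak n$. To see this put $\mathfrak n^1=\mathfrak n$ and $\mathfrak n^{j+1}=[\mathfrak n,\mathfrak n^j]$, and suppose $\mathfrak n=\mathfrak k+\mathfrak n^2$. If $\mathfrak n=\mathfrak k+\mathfrak n^j$ for some $j\geq2$, then $\mathfrak n^2=[\mathfrak k+\mathfrak n^j,\mathfrak k+\mathfrak n^j]\subset\mathfrak k+\mathfrak n^{j+1}$, so $\mathfrak n=\mathfrak k+\mathfrak n^2\subset\mathfrak k+\mathfrak n^{j+1}$. By induction this holds for all $j$, and $\mathfrak n^j=0$ for large $j$, so $\mathfrak n=\mathfrak k$, a contradiction. Hence there is a nonzero linear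 functional $\ell:\mathfrak n\to\mathbb R$ that vanishes on $\mathfrak k$ and on $[\mathfrak n,\mathfrak n]$. It is a homomorphism of Lie algebras, and $N$ is simply connected, so there is a homomorphism $\varphi:N\to\mathbb R$ with $\varphi(\exp W)=\ell(W)$. It is surjective and trivial on $\exp\mathfrak k\supset\Gamma_N$. So it induces a continuous map from the compact space $N/\Gamma_N$ onto $\mathbb R$, a contradiction.

**Step 2: if $\exp U$ $(U\in\mathfrak n)$ commutes with all of $\Gamma_N$, then $U$ is central in $\mathfrak n$.** Let $\exp W\in\Gamma_N$ with $W\in\mathfrak n$. Then $\exp(e^{\operatorname{ad}U}W)=\exp W$, so $e^{\operatorname{ad}U}W=W$ because $\exp$ is injective on $\mathfrak n$. On $\mathfrak n$ the operator $\operatorname{ad}U$ is nilpotent, so $e^{\operatorname{ad}U}-1$ is $\operatorname{ad}U$ times an invertible operator commuting with it, and $[U,W]=0$. Thus $\Gamma_N\subset\exp\ker(\operatorname{ad}U|_{\mathfrak n})$. This kernel is a subalgebra, so by Step 1 it equals $\mathfrak n$.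

**Step 3: $\Gamma_N$ is nonabelian.** If it were abelian, then by Step 2 every element of $\Gamma_N$ would be $\exp W$ with $W$ in the center of $\mathfrak n$. By Step 1 the center would be all of $\mathfrak n$, and $N$ would be abelian, a contradiction.

**Step 4: the triple.** The group $\Gamma_N$ is nilpotent and nonabelian, so its second center is larger than its center. Choose $a\in\Gamma_N$ in the second center but not in the center, and $b\in\Gamma_N$ with $c':=aba^{-1}b^{-1}\ne e$. Then $c'$ is central in $\Gamma_N$. Write $b=\exp X$, $a=\exp Y$, $c'=\exp Z$ with $X,Y,Z\in\mathfrak n$. We have $Z\ne0$, and by Step 2, $Z$ is central in $\mathfrak n$. From $aba^{-1}=c'b$ we get $\exp(e^{\operatorname{ad}Y}X)=\exp(X+Z)$, so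
$$(e^{\operatorname{ad}Y}-1)X=Z,\qquad(e^{\operatorname{ad}Y}-1)Z=0 .$$
On $\mathfrak n$ we have $\operatorname{ad}Y=\sum_{k\ge1}\frac{(-1)^{k+1}}k(e^{\operatorname{ad}Y}-1)^k$, a finite sum. Applied to $X$, only the term $k=1$ survives, so $[Y,X]=Z$. The vectors $X,Y,Z$ are linearly independent: bracketing a linear relation with $Y$ shows that the coefficient of $X$ vanishes, bracketing with $X$ shows that the coefficient of $Y$ vanishes, and $Z\neq0$.

**Step 5: the setting of Section 5 holds with $V=\operatorname{span}(Y,Z)$.** $V$ is an abelian subalgebra. Let $A=\operatorname{ad}X|_V$, so $AY=-Z$ and $AZ=0$; its only eigenvalue is $0$. Let $\iota(r,v)=\exp(v)\exp(rX)$, which is a homomorphism $\mathbb R\ltimes_AV\to N\subset G$ by the same computation as in the abelian case. It is injective: if $\exp(v)\exp(rX)=e$, then $\exp v=\exp(-rX)$, so $v=-rX$ because $\exp$ is injective on $\mathfrak n$, and linear independence gives $r=0$ and $v=0$. The set $\Lambda=\{v\in V:\exp v\in\Gamma\}$ is a subgroup of $V$ since $V$ is abelian, it is discrete since $\exp:\mathfrak n\to N$ is a homeomorphism, and it contains $Y$ and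 $Z$. So it is a lattice containing $\mathbb ZY+\mathbb ZZ$ with finite index, and $\Lambda_{\mathbb Q}=\mathbb QY+\mathbb QZ$. Lemma 6.1 gives an unblockable pair $(o,m)$.

In all cases there is an unblockable pair $(o,m)$, and by the translation reduction every $m_1\in M$ has an unblockable partner. Together with Proposition 1.1 this proves Theorem 3.1. $\blacksquare$

## 8. How many points a torus needs

The upper bounds in Theorem 3.2 are Proposition 1.1. For the lower bounds a linear change of coordinates lets us take $\Lambda=\mathbb Z^n$.

### Pairs $(m,m)$ need $2^n-1$ points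

Take $m=0$ and let $B\not\ni0$ be a finite blocking set. If $n=1$, then $|B|\ge1$ because connecting curves exist. Let $n\ge2$ and consider only the curves $t\lambda$ with $\lambda\in\mathbb Z^n$ primitive, that is, with coordinates of greatest common divisor $1$.

**Step 1: a nontorsion point lies on few of these curves.** If $b\in B$ is not torsion, it lies on the curves of at most two primitive vectors $\pm\lambda$. Indeed, if $b\equiv t\lambda\equiv t'\lambda'$ with $\lambda,\lambda'$ independent, then $t\lambda-t'\lambda'\in\mathbb Z^n$. The coefficients of a rational vector in terms of independent rational vectors are rational, so $t,t'\in\mathbb Q$ and $b$ is torsion. Dependent primitive vectors differ at most by sign.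

**Step 2: a torsion point of order $N$ lies on the curves of at most $\varphi(N)$ classes modulo $N$.** Let $b\in B$ have order $N\ge2$, and write $b\equiv\nu/N$ with $\gcd(\nu_1,\dots,\nu_n,N)=1$. Suppose $t\lambda\in\nu/N+\mathbb Z^n$ with $\lambda$ primitive. Then $Nt\lambda\in\mathbb Z^n$, so $j=Nt\in\mathbb Z$ because $\lambda$ is primitive, and $j\lambda\equiv\nu$ mod $N$. A common divisor of $j$ and $N$ divides all $\nu_i$, so $j$ is a unit mod $N$. Hence $\lambda$ mod $N$ lies in $(\mathbb Z/N)^\times\nu$, a set of at most $\varphi(N)$ classes.

**Step 3: counting classes of primitive vectors.** Let $P_N$ be the set of classes mod $N$ of primitive vectors. We claim that every $\nu$ mod $N$ with $\gcd(\nu_1,\dots,\nu_n,N)=1$ lifts to infinitely many primitive vectors. Choose a nonzero representative of $\nu_1$. For each of the finitely many primes $p\mid\nu_1$ with $p\nmid N$, the condition $p\nmid\nu_2+kN$ excludes one class of $k$ mod $p$. By the Chinese remainder theorem infinitely many $k$ satisfy all of these conditions. A prime dividing both $\nu_1$ and $N$ fails to divide some $\nu_i$ with $i\ge2$, and $\nu_2+kN\equiv\nu_2$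 modulo it. So $(\nu_1,\nu_2+kN,\nu_3,\dots,\nu_n)$ is primitive. Hence $|P_N|=N^n\prod_{p\mid N}(1-p^{-n})$, and for $N\ge2$ and any prime $p_0\mid N$
$$\frac{|P_N|}{\varphi(N)}=N^{n-1}\prod_{p\mid N}\bigl(1+p^{-1}+\dots+p^{-(n-1)}\bigr)\ \ge\ 1+p_0+\dots+p_0^{n-1}\ \ge\ 2^n-1 .$$

**Step 4: comparing different orders.** Let $N_0$ be the least common multiple of the orders of the torsion points of $B$, with $N_0=1$ if there are none. The group $SL_n(\mathbb Z)$ acts transitively on primitive vectors, hence compatibly and transitively on $P_{N_0}$ and on every $P_N$ with $N\mid N_0$. So the surjective maps $P_{N_0}\to P_N$ have fibers of constant size. By Steps 2 and 3 each torsion point $b\in B$ blocks at most a fraction $\frac1{2^n-1}$ of the classes in $P_{N_0}$. If $|B|<2^n-1$, some class in $P_{N_0}$ is blocked by no torsion point of $B$. By Step 3 it contains infinitely many primitive vectors, and by Step 1 only finitely many of these are blocked by the nontorsion points, a contradiction. So $|B|\ge2^n-1$.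

### Some pairs $m_1\ne m_2$ need $2^n$ points

For $n=1$, $m_1=0$ and $m_2=d\in(0,1)$, the segments from $0$ to $d$ and from $0$ to $d-1$ project to arcs with disjoint interiors. Blocking points are not endpoints, so two points are needed.

Let $n\ge2$, $m_1=0$ and $m_2=d+\mathbb Z^n$ with $d_1,\dots,d_n$ algebraically independent over $\mathbb Q$. Such numbers exist, because at each stage only countably many are excluded. For $b\notin\{m_1,m_2\}$ let
$$L_b=\{\lambda\in\mathbb Z^n:t(d+\lambda)\in b+\mathbb Z^n\text{ for some }t\in(0,1)\}.$$

**Claim.** $L_b$ is contained in an affine line or in a coset of $q\mathbb Z^n$ for some $q\ge2$.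

*Proof.* Suppose $L_b\ne\emptyset$. Fix $\lambda_0\in L_b$ with parameter $t_0$, and put $D=d+\lambda_0$; its coordinates are algebraically independent. For $\lambda=\lambda_0+\kappa\in L_b$, $\kappa\ne0$, with parameter $t$, there is $\nu\in\mathbb Z^n$ with
$$t(D+\kappa)=t_0D+\nu . \tag{4}$$

Let $n\ge3$. If $t\ne t_0$, then $(t-t_0)D=\nu-t\kappa$, so $D$ lies in $\operatorname{span}(\nu,\kappa)$. This is a proper rational subspace, which contradicts the $\mathbb Q$-linear independence of the coordinates of $D$. So $t=t_0$ and $t_0\kappa=\nu\in\mathbb Z^n$. If any such $\kappa$ exists, then $t_0\in\mathbb Q\cap(0,1)$ has denominator $q\ge2$ in lowest terms, and all $\kappa$ lie in $q\mathbb Z^n$. Otherwise $L_b$ is a single point.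

Let $n=2$. Taking $\det(\cdot,D+\kappa)$ in (4) gives $0=t_0\det(D,\kappa)+\det(\nu,D)+\det(\nu,\kappa)$. Since $\det(D,\kappa)\ne0$ by linear independence,
$$t_0=\frac{\det(D,\nu)+\det(\kappa,\nu)}{\det(D,\kappa)} .$$
By algebraic independence we may read this as an identity in the rational function field $\mathbb Q(D_1,D_2)$, and the denominator is a nonzero linear form. If $\nu=c\kappa$ with $c\in\mathbb Q$, then $t_0=c$ is rational and $t_0\kappa=\nu\in\mathbb Z^2$. If $\nu$ is not a multiple of $\kappa$, the numerator has degree at most $1$ and nonzero constant term $\det(\kappa,\nu)$, so it is not divisible by the linear form $\det(D,\kappa)$. The fraction is then in lowest terms with nonconstant denominator. So $t_0\notin\mathbb Q$, and the denominator up to scalars, hence the line $\mathbb R\kappa$, is determined by $t_0\in\mathbb Q(D_1,D_2)$. Now $t_0$ is fixed while $\kappa$ varies. If $t_0\in\mathbb Q$, with denominator $q\ge2$, every $\kappa$ is of the first type, and all $\kappa$ lie in $q\mathbb Z^2$. If $t_0\notin\mathbb Q$, every $\kappa$ is of the second type, and all $\kappa$ lie on one line. $\square$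

If a finite $B$ blocks the pair, every curve $t(d+\lambda)$ meets $B$ at some $t\in(0,1)$, so $\mathbb Z^n=\bigcup_{b\in B}L_b$. In $\mathbb Z^n$ with $n\ge2$ lines have density $0$, and cosets of $q\mathbb Z^n$ have density $q^{-n}\le2^{-n}$. So $|B|\ge2^n$, and with Proposition 1.1 the minimum is exactly $2^n$. This completes the proof of Theorem 3.2. $\blacksquare$

## 9. Loops and finite volume are both needed

*The pairs $(m,m)$ must be included.* Let $G=SO(3)$ and $\Gamma=\{e\}$, which is a lattice because $G$ is compact. Every pair $m_1\ne m_2$ can be blocked by two points. Right translation takes connecting curves to connecting curves, so let $m_1=e$ and $m_2=g\ne e$. All $x$ with $\exp x=g$ lie on the axis of $g$. So every connecting curve runs in one circle, the group of rotations about that axis, and contains one of the two arcs of this circle between $e$ and $g$. Put one point inside each arc. By Theorem 3.1 every $m_1$ has an unblockable partner, so the unblockable pairs in this example are exactly those of the form $(m,m)$, in agreement with the loops at the beginning of Section 4. In Section 2 it was the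 other way around: there $(o,o)$ could be blocked and a pair of distinct points could not.

*Finite volume is needed.* Take the Heisenberg group $N_3$ of Section 2 with $\Gamma=\{e\}$. Since $\exp$ is bijective, any two points are joined by at most one connecting curve, and there is none from a point to itself. One interior point of that curve blocks the pair. So $M=G$ is blockable, although $G$ is not abelian.
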